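# Browkin continued fractions of quadratic irrationals: a sign that has to come back

## 1. Binary forms with outer coefficients divisible by $p$, and a step between them

We start with a set of integer quadratic forms and a move on it. Fix the following data for the whole lecture, except where a section says otherwise.

**Standing data.** $p$ is an odd prime, $v$ is the $p$-adic valuation, and $c$ is an odd integer with $0<c<2p$ and $c\ne p$; hence $p\nmid c$. We put $D=c^2+16p^2$ and assume that $D$ is not a square. Let $K=\mathbb Q(\sqrt D)$, with conjugation written $'$. Since $D\equiv c^2\not\equiv 0\pmod p$, Hensel's lemma gives $\delta\in\mathbb Z_p$ with $\delta^2=D$ and $\delta\equiv -c\pmod p$. We embed $K$ in $\mathbb Q_p$ by $\sqrt D\mapsto\delta$.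

Because $c$ and $p$ are odd, $D\equiv 1\pmod 8$.

**Definition (the set $R$).** $R$ is the set of triples $f=(A,B,C)\in\mathbb Z^3$ with
$$B^2-4AC=D,\qquad p\mid A,\qquad p\mid C,\qquad B\equiv c\equiv-\delta\pmod p .$$
For $f\in R$ put $f(X)=AX^2+BX+C$ and $\alpha_f=\frac{-B+\sqrt D}{2A}$.

Since $D$ is not a square, $AC\neq 0$, and $f(X)=A(X-\alpha_f)(X-\alpha_f')$. The number $\alpha_f$ determines $f$: from $\alpha_f-\alpha_f'=\sqrt D/A$ we read off $A$, and then the trace and norm of $\alpha_f$ give $B$ and $C$.

The form that matters most is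
$$f_0=(2p,\;c,\;-2p)\in R,\qquad \alpha:=\alpha_{f_0}=\frac{-c+\sqrt D}{4p},\qquad 2p\alpha^2+c\alpha-2p=0,\qquad \alpha\alpha'=-1 .$$
Two instances will accompany us. For $p=3$, $c=1$ we have $D=145$ and $f_0=(6,1,-6)$. For $p=11$, $c=17$ we have $D=289+1936=2225=5^2\cdot 89$ and $f_0=(22,17,-22)$.

**Lemma 1.** For $f\in R$ we have $v(\alpha_f)=-v(A)<0$ and $v(\alpha_f')=v(C)>0$.

*Proof.* We have $-B+\delta\equiv 2\delta\not\equiv0\pmod p$, so $v(\alpha_f)=-v(2A)=-v(A)$. Since $\alpha_f\alpha_f'=C/A$, it follows that $v(\alpha_f')=v(C)-v(A)+v(A)=v(C)$. Both $v(A)$ and $v(C)$ are at least $1$. ∎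

So a form in $R$ has one root with a pole at $p$ and one root divisible by $p$. The next lemma gives the move: subtract from the polar root something in $\mathbb Z[1/p]$ that agrees with it modulo $p$, and invert.

**Lemma 2.** Let $f=(A,B,C)\in R$ and let $b\in\mathbb Z[1/p]$ satisfy $v(\alpha_f-b)>0$. Put
$$f^{b}=(A_1,B_1,C_1)=\bigl(-f(b),\;-(2Ab+B),\;-A\bigr).$$
Then $f^b\in R$ and $\alpha_{f^b}=\dfrac1{\alpha_f-b}$.

*Proof.* Let $e=v(A)\ge1$. By Lemma 1, $v(\alpha_f)=-e<0$, so $v(b)=-e$; and since $v(\alpha_f')>0$, also $v(b-\alpha_f')=-e$. Therefore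
$$v(f(b))=v(A)+v(b-\alpha_f)+v(b-\alpha_f')\ge e+1-e=1 .$$
An element of $\mathbb Z[1/p]$ of valuation at least $1$ lies in $p\mathbb Z$, so $A_1\in p\mathbb Z$. Next, $v(2Ab)=0$ and $2Ab\in\mathbb Z[1/p]$, so $2Ab\in\mathbb Z$ and $B_1\in\mathbb Z$. Since $v(2A(b-\alpha_f))\ge e+1$, we have $2Ab\equiv2A\alpha_f=-B+\delta\pmod p$, hence $B_1=-(2Ab+B)\equiv-\delta\equiv c\pmod p$. Clearly $p\mid C_1=-A$. The discriminant is
$$(2Ab+B)^2-4Af(b)=4A^2b^2+4ABb+B^2-4A^2b^2-4ABb-4AC=D .$$
So $f^b\in R$; in particular $f(b)\ne0$. Finally, using $D-(2Ab+B)^2=-4Af(b)$,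
$$\frac1{\alpha_f-b}=\frac{2A}{\sqrt D-(2Ab+B)}=\frac{2A\,(\sqrt D+2Ab+B)}{-4Af(b)}=\frac{2Ab+B+\sqrt D}{-2f(b)}=\alpha_{f^b}.\qquad ∎$$

The new last coefficient is minus the old first one: $C_1=-A$. Keep this in mind; it will carry a sign along a chain of moves.

## 2. What the step computes: Browkin's algorithm and Lagrange's theorem

Every $x\in\mathbb Q_p$ has a unique expansion $x=\sum_{n}a_np^n$ with digits $a_n\in\{-\frac{p-1}2,\dots,\frac{p-1}2\}$ and $a_n=0$ for all sufficiently negative $n$. Browkin's function keeps the part with $n\le 0$: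
$$s(x)=\sum_{n\le0}a_np^n\in\mathbb Z[1/p]\cap\left(-\tfrac p2,\tfrac p2\right).$$
For instance, with $p=3$ we have $s(-\tfrac16)=\tfrac43$: the number $\tfrac43=1\cdot 3^{-1}+1$ has admissible digits, and $-\tfrac16-\tfrac43=-\tfrac32\in3\mathbb Z_3$.

Browkin's algorithm sets $\alpha_0=\alpha$ and
$$b_n=s(\alpha_n),\qquad \alpha_{n+1}=\frac1{\alpha_n-b_n}\quad\text{if }\alpha_n\ne b_n, \tag{1}$$
and stops if $\alpha_n=b_n$. The $b_n$ are the partial quotients and the $\alpha_n$ the complete quotients. It is known that the expansion $[b_0,b_1,\dots]$ converges to $\alpha$ in $\mathbb Q_p$ and is finite exactly when $\alpha\in\mathbb Q$.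

For real numbers, Lagrange's theorem says that the regular continued fraction is eventually periodic if and only if the number is a quadratic irrational. The question, taken from Nadir Murru, Giuliano Romeo, Giordano Santilli, "Convergence conditions for $p$-adic continued fractions", arXiv:2202.09249 (2022), is whether the analogue holds here: for every odd prime $p$ and every $\alpha\in\mathbb Q_p\setminus\mathbb Q$ of degree $2$ over $\mathbb Q$, is $(b_n)$ eventually periodic?

The answer is no. The argument uses only two properties of $s$, so we isolate them.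

**Definition (floor function).** A floor function is a map $s:\mathbb Q_p\to\mathbb Z[1/p]$ such that $x-s(x)\in p\mathbb Z_p$ for all $x$, and $s(x)=s(y)$ whenever $x-y\in p\mathbb Z_p$.

Browkin's $s$ is one. If $x-y\in p\mathbb Z_p$, then $y=s(x)+(y-s(x))$ with $y-s(x)\in p\mathbb Z_p$, so by uniqueness of expansions $x$ and $y$ have the same digits in places $n\le0$. The same reasoning applies to Ruban's function, which uses the digits $0,\dots,p-1$. For every floor function $s(s(x))=s(x)$, because $x-s(x)\in p\mathbb Z_p$.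

If $\alpha_n=\alpha_f$ with $f\in R$, then $b_n=s(\alpha_n)$ satisfies $v(\alpha_n-b_n)\geq 1$, and Lemma 2 says that one step of (1) is exactly $f\mapsto f^{b_n}$. So, starting from $f_0$, the whole expansion of $\alpha$ is a path in $R$.

Now the results. The decisive arithmetic condition is

$(*)$: there are no $x,y\in\mathbb Z[1/p]$ with $x^2-Dy^2=-4$.

**Theorem 1.** If $(*)$ holds, then for every floor function $s$ the expansion of $\alpha$ produced by $b_n=s(\alpha_n)$, $\alpha_{n+1}=1/(\alpha_n-b_n)$ is not eventually periodic. Moreover $\alpha$ has no purely periodic expansion whatsoever with partial quotients in $\mathbb Z[1/p]$ and all complete quotients of negative valuation.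

**Theorem 2.** Write $D=r^2D_0$ with $D_0$ squarefree. Suppose there is a prime $\ell\equiv5\pmod8$ with $\ell^2\mid D$, $\left(\frac p\ell\right)=1$, and $\left(\frac q\ell\right)=1$ for all primes $q\mid D_0$. Then $(*)$ holds.

**Corollary.** For $p=11$ the number
$$\alpha=\frac{-17+5\sqrt{89}}{44}\in\mathbb Q_{11},\qquad\sqrt{89}\equiv1\pmod{11},$$
a root of $22X^2+17X-22$, has a Browkin expansion that is not eventually periodic. The same holds for its conjugate. So the analogue of Lagrange's theorem fails for Browkin's algorithm.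

**Theorem 3.** There are infinitely many primes $p$ for which some quadratic irrational in $\mathbb Q_p$ has a Browkin expansion that is not eventually periodic.

Theorem 3 does not claim a counterexample for every odd prime $p$.

## 3. Two runs by hand

**The case $p=3$, $c=1$.** Here $D=145$ and $\delta\equiv-1\pmod 3$; from $145\equiv1\pmod9$ we get $\delta\equiv-1\pmod 9$. So $\alpha=\frac{-1+\delta}{12}\equiv-\frac16$ modulo $3\mathbb Z_3$, and $b_0=\frac43$ by the example above. Now $f_0(\tfrac43)=\frac{32+4-18}3=6$, so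
$$f_1=(-6,\,-(16+1),\,-6)=(-6,-17,-6).$$
Next $\alpha_1=\frac{17+\delta}{-12}\equiv-\frac{16}{12}=-\frac43$, so $b_1=-\frac43$. Since $f_1(-\tfrac43)=\frac{-32+68-18}3=6$,
$$f_2=(-6,\,-(16-17),\,6)=(-6,1,6),\qquad \alpha_2=\frac{-1+\sqrt{145}}{-12}=-\alpha_0 .$$
Browkin's $s$ is odd, so the next two steps repeat the first two with opposite signs, and $\alpha_4=\alpha_0$. The expansion is purely periodic with period $\tfrac43,-\tfrac43,-\tfrac43,\tfrac43$.

**The case $p=11$, $c=17$.** Here $\delta\equiv5\pmod{11}$, and $104^2-2225=8591=71\cdot121$ gives $\delta\equiv104\pmod{121}$. Then $\alpha\equiv\frac{87}{44}$ modulo $11\mathbb Z_{11}$, and $\frac{87}{44}-\frac{52}{11}=-\frac{11}4$, so $b_0=\frac{52}{11}$ (note that $\frac{52}{11}<\frac{11}2$; an element of $\mathbb Z[1/p]$ with absolute value below $\frac p2$ in the right class is the value of $s$, because two elements of $\mathbb Z[1/p]$ congruent modulo $p\mathbb Z_p$ differ by an element of $p\mathbb Z$). Lemma 2 gives $f_0(\tfrac{52}{11})=550$ and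
$$f_1=(-550,-225,-22).$$
Next $\alpha_1\equiv-\frac{329}{1100}$, and $-\frac{329}{1100}-\frac{56}{11}=-\frac{5929}{1100}$ with $5929=7^2\cdot11^2$, so $b_1=\frac{56}{11}$ and
$$f_2=(15422,\,5825,\,550).$$
Once more, $\alpha_2=\frac{-5825+\delta}{30844}$ and $30844=11\cdot2804$. Modulo $121$ the number $11\alpha_2$ is $\frac{87}{21}=\frac{29}7\equiv29\cdot52\equiv56$, so $b_2=\frac{56}{11}$. The coefficients grow. This suggests non-periodicity but proves nothing, and these values are not used in any proof.

## 4. Bounding coefficients and taking norms: where each stops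

**Bounding coefficients.** The classical proof of Lagrange's theorem follows the forms of the complete quotients. In the real case the complete quotients eventually satisfy $\alpha_n>1$ and $-1<\alpha_n'<0$, so the outer coefficients have opposite signs, $D=B_n^2+4|A_nC_n|$, and only finitely many forms are possible. Our forms also have fixed discriminant, but the information available from $p$, namely $v(\alpha_n)<0<v(\alpha_n')$, says nothing about the sign of $A_nC_n$. The form $(-550,-225,-22)$ already has $AC>0$. The set $R$ is in fact infinite: every $b\in s(\alpha)+p\mathbb Z$ is allowed in Lemma 2 for $f_0$, and the first coefficient $-f_0(b)$ of $f_0^b$ is unbounded. So finiteness is lost; what survives is that the forms with $AC<0$ are finite in number.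

**Taking norms.** To disprove periodicity one would assume $\alpha_L=\alpha_0$ and look at the matrix of the cycle. We record the computation, as it will be used twice.

**Lemma 3.** Let $W=\begin{pmatrix}w_1&w_2\\w_3&w_4\end{pmatrix}$ have entries in $\mathbb Z[1/p]$, and suppose $W\begin{pmatrix}\alpha\\1\end{pmatrix}=\lambda\begin{pmatrix}\alpha\\1\end{pmatrix}$. Then $\lambda=\frac{x+y\sqrt D}2$ with $x,y\in\mathbb Z[1/p]$, and $\lambda\lambda'=\det W$, that is, $x^2-Dy^2=4\det W$.

*Proof.* The two rows say $w_1\alpha+w_2=\lambda\alpha$ and $\lambda=w_3\alpha+w_4$. Eliminating $\lambda$, we get $w_3\alpha^2+(w_4-w_1)\alpha-w_2=0$. The polynomial $2pX^2+cX-2p$ is irreducible over $\mathbb Q$ and has the root $\alpha$, so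
$$(w_3,\;w_4-w_1,\;-w_2)=y\,(2p,\,c,\,-2p)\qquad\text{with } y\in\mathbb Q .$$
Here $2py$ and $cy$ lie in $\mathbb Z[1/p]$, and $\gcd(2p,c)=1$, so an integer combination of the two gives $y\in\mathbb Z[1/p]$. Put $x=w_1+w_4$. Then $w_4=\frac{x+cy}2$ and $w_3\alpha=2py\cdot\frac{-c+\sqrt D}{4p}=\frac{y(-c+\sqrt D)}2$, so $\lambda=\frac{x+y\sqrt D}2$. Conjugating the eigenvector equation shows that $(\alpha',1)^T$ is an eigenvector for $\lambda'$. The two eigenvectors are independent, so $\lambda\lambda'=\det W$. ∎

From $\alpha_i=b_i+1/\alpha_{i+1}$ we have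
$$\begin{pmatrix}b_i&1\\1&0\end{pmatrix}\begin{pmatrix}\alpha_{i+1}\\1\end{pmatrix}=\alpha_{i+1}\begin{pmatrix}\alpha_i\\1\end{pmatrix}. \tag{2}$$
So if $\alpha_L=\alpha_0=\alpha$, the product of the $L$ matrices has $(\alpha,1)^T$ as an eigenvector and determinant $(-1)^L$, and Lemma 3 gives $x^2-Dy^2=4(-1)^L$. If $L$ is odd, this contradicts $(*)$. If $L$ is even it is no contradiction: $x^2-Dy^2=4$ has infinitely many integer solutions, since $D>0$ is not a square (Pell). And a cycle of odd length, run through twice, has even length, so the even case is unavoidable. This is the exact point to be overcome: we need a piece of the cycle that yields a negative norm whatever the parity of its length.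

The run for $p=3$ shows such a piece. There $L=4$, but already $\alpha_2=-\alpha_0$. The matrix of the first two steps is
$$\begin{pmatrix}\frac43&1\\1&0\end{pmatrix}\begin{pmatrix}-\frac43&1\\1&0\end{pmatrix}=\begin{pmatrix}-\frac79&\frac43\\-\frac43&1\end{pmatrix},$$
of determinant $1$, and multiplying on the right by $\mathrm{diag}(-1,1)$ gives $W=\begin{pmatrix}\frac79&\frac43\\\frac43&1\end{pmatrix}$, which has $(\alpha,1)^T$ as an eigenvector and determinant $-1$. Here $y=\frac29$, $x=\frac{16}9$ and indeed $x^2-145y^2=\frac{256-580}{81}=-4$. So $(*)$ fails for $p=3$, $c=1$. It fails for every $p$ when $c=1$: then $D=16p^2+1$ and $(8p)^2-D\cdot2^2=-4$.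

## 5. Sign crossings along a cycle

Why should a cycle through $\alpha$ always contain a piece like this? Consider a path $f_n=(A_n,B_n,C_n)$ in $R$ as in Lemma 2 and put $\sigma_n=(-1)^nA_n$. Since $C_n=-A_{n-1}=(-1)^n\sigma_{n-1}$,
$$A_nC_n=\sigma_n\sigma_{n-1}. \tag{3}$$
So the sign of $\sigma$ changes between $n-1$ and $n$ exactly when $A_nC_n<0$, which happens at only finitely many forms. On a cycle of even length the sequence $\sigma$ is periodic, so upward and downward changes must balance. The form $f_0$ is an upward change, as we will see, so there has to be a downward one. The choice $D=c^2+16p^2$ is made so that there are very few candidates, and for all of them $\alpha_k$ is $\pm\alpha$, $\pm2\alpha$ or $\pm\frac12\alpha$. In the run for $p=3$, $\sigma_0,\sigma_1,\sigma_2,\sigma_3$ is $6,6,-6,-6$, and the downward change is at $f_2$.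

**Proposition.** Assume $(*)$. Let $L\ge1$, $b_0,\dots,b_{L-1}\in\mathbb Z[1/p]$, $\alpha_0=\alpha$, $\alpha_{n+1}=1/(\alpha_n-b_n)$, and suppose $v(\alpha_n)<0$ for $1\le n\le L$. Then $\alpha_L\neq\alpha_0$.

The proof supposes $\alpha_L=\alpha_0$ and produces a solution of $x^2-Dy^2=-4$.

**Step 1: turn the cycle into a cycle of forms of even length.** Repeating the block $b_0,\dots,b_{L-1}$ if necessary, we may assume that $L$ is even. For $0\le n<L$ we have $v(\alpha_n-b_n)=-v(\alpha_{n+1})>0$. Starting from $f_0\in R$, Lemma 2 gives $f_n=(A_n,B_n,C_n)\in R$ with $\alpha_{f_n}=\alpha_n$ and $C_{n+1}=-A_n$. Since $\alpha_f$ determines $f$, we have $f_L=f_0$.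

**Step 2: find a downward sign change.** We have $\sigma_0=2p>0$. Also $A_{L-1}=-C_L=-C_0=2p$, and $L-1$ is odd, so $\sigma_{L-1}=-2p<0$. Let $k\ge1$ be minimal with $\sigma_k<0$; then $k\le L-1$ and $\sigma_{k-1}>0$. By (3), $A_kC_k<0$.

**Step 3: list the forms where this can happen.** Since $p$ divides $A_k$ and $C_k$, write $-A_kC_k=p^2m$ with $m\ge1$. Then
$$B_k^2=D-4p^2m=c^2+4p^2(4-m). \tag{4}$$

- If $m\ge5$, the right side is at most $c^2-4p^2<0$, since $c<2p$. Impossible.
- If $m=1$ or $m=3$, the right side is $c^2+12p^2$ or $c^2+4p^2$. Both are $\equiv5\pmod8$, since $c$ and $p$ are odd, so neither is a square.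
- If $m=2$, then $B_k^2-c^2=8p^2$. So $B_k$ is odd, and $\frac{|B_k|-c}2\cdot\frac{|B_k|+c}2=2p^2$ is a factorization into positive integers whose difference is $c$. The factor pairs of $2p^2$ are $(1,2p^2)$, $(2,p^2)$, $(p,2p)$, giving $c=2p^2-1$, $c=p^2-2$, $c=p$. The first two exceed $2p$, as $p^2-2-2p=(p-1)^2-3>0$ and $2p^2-1>p^2-2$. The third is excluded by assumption. Impossible.

So $m=4$, $B_k^2=c^2$, and $B_k=\pm c$. Since $B_k\equiv c\pmod p$ and $p\nmid2c$, we get $B_k=c$. Moreover $A_kC_k=-4p^2$ with $p\mid A_k$, $p\mid C_k$, so $A_k=\pm pa$ with $a\in\{1,2,4\}$. From $(-1)^kA_k=\sigma_k<0$ we get $A_k=(-1)^{k+1}pa$. Put $\epsilon=(-1)^{k+1}$. Then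
$$\alpha_k=\frac{-c+\sqrt D}{2\epsilon pa}=\epsilon\,\frac2a\,\alpha. \tag{5}$$

**Step 4: build a matrix with eigenvector $(\alpha,1)^T$ and negative determinant.** Let $M=\prod_{i=0}^{k-1}\begin{pmatrix}b_i&1\\1&0\end{pmatrix}$, with factors in increasing order of $i$. Then $\det M=(-1)^k$, and by (2) $M(\alpha_k,1)^T$ is a multiple of $(\alpha,1)^T$. By (5), the diagonal matrices
$$\mathrm{diag}(2\epsilon,1)\ (a=1),\qquad \mathrm{diag}(\epsilon,1)\ (a=2),\qquad \mathrm{diag}(\epsilon,2)\ (a=4)$$
send $(\alpha,1)^T$ to a multiple of $(\alpha_k,1)^T$. Let $W$ be $M$ times the relevant diagonal matrix. It has entries in $\mathbb Z[1/p]$ and eigenvector $(\alpha,1)^T$, and since $(-1)^k\epsilon=-1$, its determinant is $-2$, $-1$, $-2$ for $a=1,2,4$. The parity of $k$ has dropped out.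

By Lemma 3, the eigenvalue is $\lambda=\frac{x+y\sqrt D}2$ with $x,y\in\mathbb Z[1/p]$ and $x^2-Dy^2=4\det W$. If $\det W=-1$, this contradicts $(*)$ at once.

**Step 5: convert norm $-2$ into norm $-1$.** Suppose $\det W=-2$, so $x^2-Dy^2=-8$. The plan: $\lambda^2$ has norm $4$, and $\omega=\frac{c+\sqrt D}2$ has norm $\frac{c^2-D}4=-4p^2$, so $\lambda^2\omega'/(4p)$ has norm $4\cdot(-4p^2)/(16p^2)=-1$. We must show that, after possibly replacing $\lambda$ by $\lambda'$, this quotient has the shape $\frac{x+y\sqrt D}2$ with $x,y\in\mathbb Z[1/p]$. The only issue is divisibility by $4$.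

Let
$$\mathcal O=\Bigl\{\tfrac{x+y\sqrt D}2:\ x,y\in\mathbb Z[1/p],\ x\equiv y\bmod 2\Bigr\}.$$
The relation $\omega^2-c\,\omega-4p^2=0$ holds, and $u+w\omega=\frac{(2u+cw)+w\sqrt D}2$ with $c$ odd, so $\mathcal O=\mathbb Z[1/p][\omega]$; in particular $\mathcal O$ is a ring, and it is stable under conjugation. From $x^2-Dy^2=-8$ with $D$ odd we get $x\equiv y\pmod2$, so $\lambda\in\mathcal O$.

As $D\equiv1\pmod8$, $D$ is a square in $\mathbb Z_2$. Since $p$ is odd, $\mathbb Z[1/p]\subset\mathbb Z_2$, and there are two embeddings $\iota_1,\iota_2:\mathcal O\to\mathbb Z_2$, interchanged by conjugation.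

*Claim: if $\zeta=\frac{x+y\sqrt D}2\in\mathcal O$ and $4$ divides $\iota_1(\zeta)$ and $\iota_2(\zeta)$ in $\mathbb Z_2$, then $\zeta/4\in\mathcal O$.* Indeed $x=\iota_1(\zeta)+\iota_2(\zeta)$ and $y\,\iota_1(\sqrt D)=\iota_1(\zeta)-\iota_2(\zeta)$ are divisible by $4$, and $\iota_1(\sqrt D)$ is a unit, so $x/4,y/4\in\mathbb Z[1/p]$. Moreover $\frac x4+\frac y4\,\iota_1(\sqrt D)=2\cdot\frac{\iota_1(\zeta)}4\in2\mathbb Z_2$, and $\iota_1(\sqrt D)$ is odd, so $\frac x4\equiv\frac y4\pmod2$.

Now record valuations as pairs $(v_2\circ\iota_1,v_2\circ\iota_2)$. The numbers $\iota_1(\omega)$ and $\iota_2(\omega)$ have product $-4p^2$ and odd sum $c$, so one is a unit and the other has valuation $2$. Label the embeddings so that $\omega$ has valuations $(2,0)$; then $\omega'$ has $(0,2)$. Since $\lambda\lambda'=-2$, the two valuations of $\lambda$ have sum $1$. Replacing $\lambda$ by $\lambda'$ if necessary, $\lambda$ has valuations $(1,0)$. Then $\lambda^2\omega'$ has valuations $(2,2)$. By the claim $\lambda^2\omega'/4\in\mathcal O$, hence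 $\xi=\lambda^2\omega'/(4p)\in\mathcal O$. Writing $\xi=\frac{x_1+y_1\sqrt D}2$, the norm $-1$ means $x_1^2-Dy_1^2=-4$ with $x_1,y_1\in\mathbb Z[1/p]$, contradicting $(*)$. ∎

Each condition on $c$ was used in Step 3: $c<2p$ removes $m\ge5$, oddness removes $m=1,3$, and $c\ne p$ removes $m=2$.

## 6. From a repeating tail to a cycle through $\alpha$

The Proposition excludes cycles of complete quotients that return to $\alpha$. For Theorem 1 we start with less: partial quotients that repeat from some index on. First we pass from partial to complete quotients.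

**Lemma 4.** Let $\alpha_n\in\mathbb Q_p$ and $b_n\in\mathbb Z[1/p]$ satisfy $\alpha_n=b_n+1/\alpha_{n+1}$ for $n\ge0$ and $v(\alpha_n)<0$ for $n\ge1$. If $b_{n+L}=b_n$ for all $n\ge N$, where $L\geq 1$, then $\alpha_N=\alpha_{N+L}$.

*Proof.* For $n\ge N$, the equal partial quotients cancel:
$$\alpha_n-\alpha_{n+L}=\frac1{\alpha_{n+1}}-\frac1{\alpha_{n+L+1}}=\frac{\alpha_{n+L+1}-\alpha_{n+1}}{\alpha_{n+1}\alpha_{n+L+1}} .$$
As $|\alpha_{n+1}|_p$ and $|\alpha_{n+L+1}|_p$ are at least $p$, the first expression gives $|\alpha_n-\alpha_{n+L}|_p\le p^{-1}$, and the second gives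
$$|\alpha_n-\alpha_{n+L}|_p\le p^{-2}\,|\alpha_{n+1}-\alpha_{n+L+1}|_p .$$
Iterating the second bound $j$ times from $n=N$ and then using the first, $|\alpha_N-\alpha_{N+L}|_p\le p^{-2j-1}$ for every $j$. So the difference is $0$. ∎

**Proof of Theorem 1, second assertion.** Suppose $\alpha_0=\alpha$ has partial quotients in $\mathbb Z[1/p]$ with $b_{n+L}=b_n$ for all $n\ge0$, and all complete quotients have negative valuation. Lemma 4 with $N=0$ gives $\alpha_L=\alpha_0$, against the Proposition.

**Proof of Theorem 1, first assertion.** Let $s$ be a floor function. *The expansion stays in $R$.* By induction, $\alpha_n=\alpha_{f_n}$ with $f_n\in R$ for all $n\geq 0$: we have $v(\alpha_n-b_n)\ge1$ by definition of a floor function, $\alpha_n\ne b_n$ because $\alpha_n$ is irrational, and Lemma 2 gives the next form. By Lemma 1, $v(\alpha_n)<0<v(\alpha_n')$ for all $n$.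

Suppose $b_{n+L}=b_n$ for all $n\ge N$, with $L\ge1$. By Lemma 4, $\alpha_N=\alpha_{N+L}$.

*The conjugate lets us go backwards.* Suppose $n\ge1$ and $\alpha_n=\alpha_{n+L}$. Since $b_{n-1}$ is rational, conjugating $\alpha_{n-1}=b_{n-1}+1/\alpha_n$ gives $\alpha_{n-1}'=b_{n-1}+1/\alpha_n'$. As $v(\alpha_{n-1}')>0$, this says $b_{n-1}\equiv-1/\alpha_n'\pmod{p\mathbb Z_p}$. Because $b_{n-1}$ is a value of $s$,
$$b_{n-1}=s(b_{n-1})=s(-1/\alpha_n').$$
In the same way $b_{n+L-1}=s(-1/\alpha_{n+L}')$. The right sides agree, so $b_{n-1}=b_{n+L-1}$, and then $\alpha_{n-1}=b_{n-1}+1/\alpha_n=\alpha_{n+L-1}$.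

Descending from $N$ to $0$ gives $\alpha_0=\alpha_L$, which contradicts the Proposition. ∎

## 7. Excluding norm $-1$ with a Legendre symbol

We need pairs $(p,c)$ for which $(*)$ holds. The condition concerns $y\in\mathbb Z[1/p]$ with $\sqrt D=r\sqrt{D_0}$, so it is about a ring smaller than the full ring of $p$-integers of $K$ when $r$ has prime factors besides $p$. This matters. For $D=5^2\cdot89$ the field $\mathbb Q(\sqrt{89})$ does have a unit of norm $-1$: $500^2-89\cdot53^2=250000-250001=-1$. In the notation of $(*)$ it corresponds to $x=1000$, $y=\frac{106}5$, and $\frac{106}5\notin\mathbb Z[1/11]$. So the obstruction must come from the square factor of $D$; this is the role of $\ell$ in Theorem 2.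

Recall that for a rational number $a/b$ with $a,b$ prime to $\ell$, one sets $\left(\frac{a/b}\ell\right)=\left(\frac a\ell\right)\left(\frac b\ell\right)$; this is multiplicative and depends only on the class modulo $\ell$. For $\ell\equiv5\pmod8$ we have $\left(\frac{-1}\ell\right)=1$ and $\left(\frac2\ell\right)=-1$.

**Proof of Theorem 2.** The idea is to combine a hypothetical $\lambda$ of norm $-1$ with $\omega$ into an element $\mu$ of norm $1$, write $\mu=\theta/\theta'$, and compute $\left(\frac{N(\theta)}\ell\right)$ in two ways.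

**Step 1: collect the splitting behavior.** Since $\left(\frac q\ell\right)=1$ for all $q\mid D_0$, we have $\ell\nmid D_0$, and $\ell^2\mid D$ forces $\ell\mid r$. Likewise $\ell\ne p$, and $\ell\ne2$. As $D\equiv1\pmod8$ and $r$ is odd, $D_0\equiv1\pmod8$. So $2$ splits in $K$, and the ramified primes are exactly those dividing $D_0$. The prime $p$ splits, since $D\equiv c^2\not\equiv0\pmod p$; in particular $p\nmid D_0$.

**Step 2: form an element of norm $1$.** Suppose $x,y\in\mathbb Z[1/p]$ satisfy $x^2-Dy^2=-4$, and put $\lambda=\frac{x+y\sqrt D}2$. Then $\lambda\lambda'=-1$ and $\lambda^2-x\lambda-1=0$, so $\lambda$ is integral over $\mathbb Z[1/p]$ and is a unit of $\mathcal O_K[1/p]$. Let $\omega=\frac{c+\sqrt D}2\in\mathcal O_K$, so $\omega\omega'=-4p^2$, and put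
$$\mu=\frac{\lambda\omega}{2p},\qquad \mu\mu'=\frac{(-1)(-4p^2)}{4p^2}=1 .$$

**Step 3: reduce modulo $\ell$.** Let $\mathcal O_{(\ell)}$ be the localization of $\mathcal O_K$ at $\ell$ (all denominators prime to $\ell$). Since $\sqrt D=r\sqrt{D_0}$ and $\ell\mid r$, we have $\sqrt D\in\ell\mathcal O_{(\ell)}$, and so $\lambda\equiv\frac x2$ and $\omega\equiv\frac c2$ modulo $\ell\mathcal O_{(\ell)}$. Hence $\mu\equiv m:=\frac{xc}{8p}\in\mathbb Z_{(\ell)}$, and by conjugation $\mu'\equiv m$. From $\mu\mu'=1$ we get $m^2\equiv1$, so $m\equiv\pm1\pmod\ell$. Replacing $\lambda$ by $-\lambda$, which keeps $\lambda\lambda'=-1$, we may assume $\mu\equiv1$.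

Put $\theta=1+\mu$. Then $\theta\equiv\theta'\equiv2$, so $N(\theta)\equiv4\pmod\ell$. In particular $\theta\ne0$ and $v_\ell(N(\theta))=0$. Also
$$\theta'=1+\mu^{-1}=\frac{\theta}{\mu},\qquad\text{i.e.}\qquad \frac\theta{\theta'}=\mu .$$

**Step 4: determine $N(\theta)$ modulo squares.** Let $u$ be a rational prime. If $u$ is inert, $v_u(N(\theta))$ is even. If $u$ splits and $\mathfrak u\mid u$, then
$$v_u(N(\theta))=v_{\mathfrak u}(\theta)+v_{\mathfrak u}(\theta')\equiv v_{\mathfrak u}(\theta)-v_{\mathfrak u}(\theta')=v_{\mathfrak u}(\mu)\pmod2 .$$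
For $u\ne2,p$ this is $0$: $\lambda$ is a unit of $\mathcal O_K[1/p]$, $\omega$ is integral of norm $-4p^2$, and $2p$ is prime to $u$. For $u=2$: $\lambda$ is a unit at $\mathfrak u$. The valuations of $\omega$ and $\omega'$ at $\mathfrak u$ are nonnegative with sum $v_2(4p^2)=2$, and $\omega+\omega'=c$ is odd, so one of them is $0$ and $v_{\mathfrak u}(\omega)\in\{0,2\}$. Since $v_{\mathfrak u}(2p)=1$, $v_{\mathfrak u}(\mu)=\pm1$ is odd. We make no assertion about the parity at $p$ or at the ramified primes $q\mid D_0$. Hence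
$$N(\theta)=\pm2\,p^{i}\prod_{q\mid D_0}q^{j_q}\cdot t^2,\qquad i,j_q\in\{0,1\},\quad t\in\mathbb Q^*. \tag{6}$$
Since $v_\ell(N(\theta))=0$ and $\ell$ divides none of $2$, $p$, $q$, the number $t$ is a unit at $\ell$.

**Step 5: compare.** By Step 3 and (6),
$$1=\left(\frac4\ell\right)=\left(\frac{N(\theta)}\ell\right)=\left(\frac{\pm1}\ell\right)\left(\frac2\ell\right)\left(\frac p\ell\right)^{i}\prod_{q\mid D_0}\left(\frac q\ell\right)^{j_q}=1\cdot(-1)\cdot1\cdot1=-1,$$
a contradiction. So $(*)$ holds. ∎

**Proof of the Corollary.** Take $p=11$, $c=17$: $c$ is odd, $0<17<22$, $17\ne11$, and $D=2225=5^2\cdot89$ is not a square; $D_0=89$ and $r=5$. Take $\ell=5\equiv5\pmod8$. Then $\left(\frac{11}5\right)=\left(\frac15\right)=1$ and $\left(\frac{89}5\right)=\left(\frac45\right)=1$. Theorem 2 gives $(*)$, and Theorem 1 applies to $\alpha=\frac{-17+\delta}{44}$ with $\delta=5\sqrt{89}\equiv-17\equiv5\pmod{11}$, that is, $\sqrt{89}\equiv1\pmod{11}$.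

For the conjugate: $v(\alpha')>0$, so $s(\alpha')=0$, and the next complete quotient is $1/\alpha'=-\alpha$. Browkin's $s$ is odd, because its digit set is symmetric. So by induction the complete and partial quotients of $-\alpha$ are the negatives of those of $\alpha$, and the expansion of $\alpha'$ is not eventually periodic either. ∎

## 8. Infinitely many primes from the norm form of $\mathbb Q(\sqrt{89})$

To prove Theorem 3 we keep $\ell=5$ and $D_0=89$ and look for more primes $p$ with $c^2+16p^2=89r^2$ and $5\mid r$. Solutions of this equation can be parametrized with Gaussian integers. For integers $g,h$ put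
$$F(g,h)=8h^2-5gh-2g^2,\qquad c(g,h)=5(g^2-4h^2)-32gh .$$
Expanding, $(5+8i)(g+2hi)^2=(5+8i)\bigl(g^2-4h^2+4gh\,i\bigr)=c(g,h)-4F(g,h)\,i$. Taking squared absolute values,
$$c(g,h)^2+16F(g,h)^2=89\,(g^2+4h^2)^2 . \tag{7}$$
Our example is $F(1,-1)=11$, $c(1,-1)=17$.

**Claim.** For every $\eta>0$ there are infinitely many primes $p=F(g,h)$ with $(g,h)\equiv(1,-1)\pmod{10}$ and $\left|\frac{c(g,h)}p-\frac{17}{11}\right|<\eta$.

**Step 1: the Claim implies Theorem 3.** Take $\eta=\frac14$, and write $c=c(g,h)$. As $\frac{17}{11}=1.54\ldots$, the quotient $c/p$ lies strictly between $1$ and $2$, so $0<c<2p$ and $c\ne p$. Since $g$ is odd, $c$ is odd. Also $p\equiv F(1,-1)=11\pmod{10}$, so $p$ is odd and $p\equiv1\pmod5$. By (7), $D=c^2+16p^2=89r^2$ with $r=g^2+4h^2\equiv1+4\equiv0\pmod5$. So $D$ is not a square, $D_0=89$, and $25\mid D$. Finally $\left(\frac p5\right)=1=\left(\frac{89}5\right)$. Theorem 2 with $\ell=5$ and Theorem 1 apply and give a counterexample for $p$.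

It remains to prove the Claim. The point is that $F$ is the norm form of a principal ideal domain, and that prime elements in such a ring can be found in a prescribed residue class and a prescribed sector.

**Step 2: identify $F$ with a norm.** Let $k=\mathbb Q(\sqrt{89})\subset\mathbb R$, now with conjugation $'$ of $k$, and $\rho=\frac{-5+\sqrt{89}}2$. Then $\mathcal O_k=\mathbb Z+\mathbb Z\rho$, $\rho+\rho'=-5$, $\rho\rho'=-16$, so $N(x+y\rho)=x^2-5xy-16y^2$. Put
$$\gamma(g,h)=(7g-8h)+(g-h)\rho .$$
The map $(g,h)\mapsto(7g-8h,\,g-h)$ has determinant $-7+8=1$, so $\gamma:\mathbb Z^2\to\mathcal O_k$ is a linear bijection and carries congruence modulo $10$ to congruence modulo $10\mathcal O_k$. Moreover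
$$N(\gamma(g,h))=(7g-8h)^2-5(7g-8h)(g-h)-16(g-h)^2 .$$
The coefficient of $g^2$ is $49-35-16=-2$, that of $gh$ is $-112+75+32=-5$, and that of $h^2$ is $64-40-16=8$. So $N(\gamma(g,h))=F(g,h)$. Put $\gamma_0=\gamma(1,-1)=15+2\rho=10+\sqrt{89}$; its norm is $100-89=11$, so $\gamma_0$ is prime to $10$.

**Step 3: $\mathcal O_k$ is a principal ideal domain.** The Minkowski bound is $\frac{\sqrt{89}}2<5$, so the class group is generated by the primes above $2$ and $3$. The prime $3$ is inert, as $89\equiv2\pmod3$. The prime $2$ splits, and the primes above it are generated by $2-\rho=\frac{9-\sqrt{89}}2$, of norm $\frac{81-89}4=-2$, and its conjugate. So the class number is $1$.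

**Step 4: a compact group that records residue, signs and direction.** Let
$$H=(\mathcal O_k/10)^*\times\{\pm1\}^2\times\mathbb R,\qquad \Phi(\gamma)=\bigl(\gamma\bmod10,\ \mathrm{sgn}\,\gamma,\ \mathrm{sgn}\,\gamma',\ \log|\gamma/\gamma'|\bigr)$$
for $\gamma\in\mathcal O_k$ prime to $10$. The map $\Phi$ is multiplicative. Let $U=\Phi(\mathcal O_k^*)$. The units are $\pm\varepsilon^n$ with $\varepsilon>1$ and $\log|\varepsilon/\varepsilon'|=2\log\varepsilon\ne0$. So only finitely many units have $\log|\gamma/\gamma'|$ in a given bounded interval, which makes $U$ discrete; and every element of $H$ can be moved by $U$ so that its last coordinate lies in $[0,2\log\varepsilon]$, which makes $G=H/U$ compact. By Step 3 every ideal prime to $10$ has a generator, unique up to units, so it has a well-defined class in $G$.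

The classes of these ideals are dense in $G$. Indeed, a nonempty open subset of $H$ contains a set of the form {residue class} $\times$ {signs} $\times$ {open interval}. Embed $\mathcal O_k$ in $\mathbb R^2$ by $\gamma\mapsto(\gamma,\gamma')$. The conditions on the signs and on $\log|\gamma/\gamma'|$ describe a nonempty open cone, which contains discs of arbitrarily large radius and hence meets every coset of the lattice $10\mathcal O_k$.

**Step 5: equidistribution of prime ideals in $G$.** Let $\chi\ne1$ be a character of $G$, and put $\psi((\gamma))=\chi(\Phi(\gamma))$ for $\gamma$ prime to $10$. A character of $H$ is a product of a character of $(\mathcal O_k/10)^*$, sign characters and some $u\mapsto e^{i\tau_0u}$, so $\psi$ is a unitary Hecke Grössencharakter modulo $10\infty$.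

It is not of the form $N^{i\tau}$. Suppose it were. For a positive integer $n\equiv1\pmod{10}$, $\Phi(n)$ is the identity, so $1=\psi((n))=n^{2i\tau}$. Comparing $n$ with $n+10$, we get $2\tau\log(1+\tfrac{10}n)\in2\pi\mathbb Z$ for all such $n$; for $n$ large the left side is smaller than $2\pi$ in absolute value, so it is $0$ and $\tau=0$. Then $\psi=1$ on all ideals prime to $10$, whose classes are dense in $G$, so $\chi=1$, a contradiction.

We now quote the classical theorem of Hecke (*Eine neue Art von Zetafunktionen und ihre Beziehungen zur Verteilung der Primzahlen II*, Math. Z. 6 (1920); see also Lang, *Algebraic Number Theory*, Ch. XV): for such $\psi$ the function $L(z,\psi)$ is holomorphic and non-vanishing on $\mathrm{Re}\,z\ge1$, and hence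
$$\sum_{N\mathfrak p\le x}\psi(\mathfrak p)=o(x/\log x).$$
The number of prime ideals with $N\mathfrak p\le x$ is asymptotic to $x/\log x$. So by Weyl's criterion the classes of the prime ideals not dividing $10$, ordered by norm, are equidistributed in the compact group $G$ with respect to Haar measure.

Let $V\subset G$ be open and nonempty. Choose a continuous function on $G$ with values in $[0,1]$, supported in $V$, with positive integral. Equidistribution shows that at least $\kappa x/\log x$ prime ideals of norm at most $x$ have class in $V$, for some $\kappa>0$ and all large $x$. At most $\sqrt x$ of them have degree $2$, since those have norm $q^2$ with $q$ a rational prime. So $V$ contains the classes of infinitely many degree-one primes.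

**Step 6: choose the open set.** Let $\epsilon>0$, and let $V$ be the image in $G$ of the open set
$$\bigl\{(\gamma_0\bmod10,\ \mathrm{sgn}\,\gamma_0,\ \mathrm{sgn}\,\gamma_0',\ u):\ \bigl|u-\log|\gamma_0/\gamma_0'|\bigr|<\epsilon\bigr\}\subset H .$$
It is open because $H\to G$ is open. A prime ideal has class in $V$ exactly when, after multiplying a generator by a suitable unit, it has a generator $\gamma$ with $\Phi(\gamma)$ in this set. So there are infinitely many degree-one primes with a generator $\gamma$ such that $\gamma\equiv\gamma_0\pmod{10}$, $\gamma$ and $\gamma'$ have the signs of $\gamma_0$ and $\gamma_0'$, and $|\gamma/\gamma'|$ is within a factor $e^{\pm\epsilon}$ of $|\gamma_0/\gamma_0'|$. Let $p$ be the rational prime below; infinitely many $p$ occur, since at most two prime ideals lie above each. The signs give $N(\gamma)>0$, as $N(\gamma_0)=11>0$, so $N(\gamma)=p$.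

Let $(g,h)$ correspond to $\gamma$ under Step 2. Then $F(g,h)=p$ and $(g,h)\equiv(1,-1)\pmod{10}$. From $|\gamma|^2=p\,|\gamma/\gamma'|$ and $|\gamma_0|^2=11\,|\gamma_0/\gamma_0'|$, the number $|\gamma|/\sqrt p$ is within a factor $e^{\pm\epsilon/2}$ of $|\gamma_0|/\sqrt{11}$, and similarly for the conjugates. As the signs agree, $(\gamma,\gamma')/\sqrt p$ is within $O(\epsilon)$ of $(\gamma_0,\gamma_0')/\sqrt{11}$. The pair $(g,h)$ is a fixed linear function of $(\gamma,\gamma')$ over $\mathbb R$, so $(g,h)/\sqrt p$ is within $O(\epsilon)$ of $(1,-1)/\sqrt{11}$. Since $c(g,h)$ is a quadratic form in $(g,h)$,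
$$\frac{c(g,h)}p=\frac{c(1,-1)}{11}+O(\epsilon)=\frac{17}{11}+O(\epsilon).$$
Choosing $\epsilon$ small in terms of $\eta$ proves the Claim, and with Step 1 it proves Theorem 3. ∎
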